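# Nonnegative Ricci curvature and linear volume growth: every limit at infinity splits off a line

## 1. Level sets of a Busemann function and the size of their clusters

Let $(M^n,g)$ be a connected open (complete, noncompact) Riemannian manifold with distance $d$. Write $B_r(x)$ for the open ball and $\mathrm{vol}$ for the Riemannian measure. A *ray* is a unit speed curve $\gamma:[0,\infty)\to M$ with $d(\gamma(t),\gamma(t'))=|t-t'|$ for all $t,t'$; a *line* is the same with $\mathbb R$ in place of $[0,\infty)$. Through any $o\in M$ there is a ray $\gamma$ with $\gamma(0)=o$, a limit of minimal geodesics from $o$ to points that diverge.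

**Definition 1.1 (Busemann function).** Put $b_R(x)=R-d(x,\gamma(R))$ and $b=\lim_{R\to\infty}b_R$.

By the triangle inequality $b_R(x)$ is nondecreasing in $R$ and at most $d(o,x)$. All $b_R$ are 1-Lipschitz, so the limit exists and is locally uniform, $b$ is 1-Lipschitz, $b(o)=0$, $b\le d(o,\cdot)$, and $b(\gamma(s))=s$. In $\mathbb R^n$ with $\gamma(t)=te$ one gets $b(x)=\langle x,e\rangle$. Let $\Sigma_s=\{b=s\}$, which is nonempty for $s\ge0$.

**Definition 1.2 (cluster size).** For $s>0$,
$$D(s)=\sup\{d(p,q):\ p,q\in\Sigma_s,\ d(p,q)\le s/5\}.$$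

So two points of $\Sigma_s$ at distance at most $s/5$ are automatically at distance at most $D(s)$. If $2D(s)\le s/5$, then "distance at most $s/5$" is an equivalence relation on $\Sigma_s$. Its classes, the clusters, have diameter at most $D(s)$, and points of different clusters are more than $s/5$ apart.

**Example 1.3 (capped cylinder).** On $\mathbb R^2$ take $dt^2+\varphi(t)^2d\theta^2$ with $\varphi$ smooth, concave, nondecreasing, $\varphi(t)=t$ near $0$ and $\varphi=1$ for $t\ge2$ (smooth $\min(t,1)$). The curvature is $-\varphi''/\varphi\ge0$. Let $o$ be the tip and $\gamma$ the meridian $\theta=0$. Then $b=t$. Indeed $b\le d(o,\cdot)=t$, and going first up to height $\max(t,2)$ and then along the flat part gives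
$$d((t,\theta),\gamma(R))\le(2-t)_++\sqrt{(R-\max(t,2))^2+\pi^2},$$
so $b\ge t$ as $R\to\infty$. The level sets are circles of length $2\pi$ for $s\ge2$. For $s\ge16$ two opposite points of $\Sigma_s$ have distance exactly $\pi$: a curve that stays in $\{t\ge2\}$ has length at least $\pi$, and one that enters $\{t<2\}$ has length at least $2(s-2)$. As $\pi\le s/5$, $D(s)=\pi$ for $s\ge16$. The volume of $\{s\le b\le s+w\}$ is $2\pi\int_s^{s+w}\varphi$.

Here is what $D(s)$ is for. We say that $(M,g)$ has *linear volume growth* if $\limsup_{r\to\infty}\mathrm{vol}(B_r(p))/r=V$ for some $V\in(0,\infty)$ and some (hence every) $p$; the value of the limsup does not depend on $p$, because $B_r(p)\subset B_{r+d(p,q)}(q)$. A sequence $p_i$ *diverges to infinity* if $d(q,p_i)\to\infty$ for each fixed $q$. A *limit space at infinity* is any pointed Gromov–Hausdorff (pGH) limit of a subsequence of $(M,g,p_i)$ with $p_i$ diverging. A metric space *splits off a line* if it is isometric to a metric product $\mathbb R\times Y$.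

The question comes from Xingyu Zhu, "On the geometry at infinity of manifolds with linear volume growth and nonnegative Ricci curvature", arXiv:2310.00640 (2023): if $\mathrm{Ric}\ge0$ and the volume growth is linear, does every limit space at infinity split off a line? If in addition $\mathrm{vol}(B_1(x))>v>0$ for all $x$ (noncollapsing), it is known that every such limit is $\mathbb R\times K$ with $K$ compact. Without noncollapsing the cross-section need not be compact: there is a 4-manifold with $\mathrm{Ric}\ge0$ and linear volume growth that has the limit space at infinity $\mathbb R^3=\mathbb R\times\mathbb R^2$. In Example 1.3 the answer is visible: for $p_i\to\infty$, larger and larger balls around $p_i$ are balls of the flat cylinder, and the limit is $\mathbb R\times S^1$.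

**Theorem A.** Let $(M^n,g)$ be open with $\mathrm{Ric}\ge 0$ and linear volume growth. If $p_i$ diverges to infinity and $(M,g,p_i)\to(X,x)$ in the pGH sense, then $X$ splits off a line.

**Theorem B.** Let $M$ be as in Theorem A and contain no line. Let $b$ be the Busemann function of a ray from $o$, and $m=\max(n,3)$.

1. For every $\alpha>0$ there is $C_\alpha$ with $\operatorname{diam} \Sigma_s\le C_\alpha s^\alpha$ for all large $s$.
2. Let $p_i\to\infty$, $s_i=d(o,p_i)$, $\lambda_i>0$, $\lambda_i/s_i\to0$ and $\lambda_i\ge s_i^{-\kappa}$ with a fixed $\kappa\in[0,\frac1{m-1})$. Then every pGH limit of $(M,\lambda_i^{-1}d,p_i)$ splits off a line. If moreover $\lambda_i\ge s_i^{\alpha}$ for some fixed $\alpha>0$, the limit is $\mathbb R$.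
3. If $\lambda_i/s_i\to c^{-1}\in(0,\infty)$, then $(M,\lambda_i^{-1}d,p_i)\to([0,\infty),c)$, which does not split off a line. So the condition $\lambda_i=o(s_i)$ in 2 is sharp.

Section 4 shows that $D(s)=o(s^{1/m})$ is enough for Theorem A. The main work is to prove $D(s)=O(s^\alpha)$ for every $\alpha>0$.

## 2. Manifolds with a line, and the facts we quote

**Reduction.** Suppose $M$ contains a line. By the Cheeger–Gromoll splitting theorem $M$ is isometric to $\mathbb R\times N$ with $\mathrm{Ric}_N\ge0$. If $N$ were noncompact, then $\mathrm{vol}_N(B_r)\ge cr$ for $r\ge1$ with some $c>0$ (Calabi–Yau). A ball of radius $r$ in $M$ contains a product $[-\frac r2,\frac r2]\times B_{r/2}$, so its volume would be at least $r\cdot cr/2$, which is not linear growth. So $N$ is compact. Translate $p_i$ in the $\mathbb R$-factor to $(0,y_i)$ and pass to a convergent subsequence of $y_i$: every limit is $\mathbb R\times N$. This proves Theorem A in this case. If $n=1$, then $M=\mathbb R$.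

*From now on $n\ge2$, $M$ is as in Theorem A, and $M$ contains no line.* A manifold with two ends contains a line, so $M$ has exactly one end.

Throughout, $C,c$ denote positive constants that depend only on $n$ and may change from line to line. "For $s$ large" means for $s\ge s_0$ with $s_0$ depending on $M$ and on the fixed parameters.

We use, for complete $n$-manifolds with $\mathrm{Ric}\ge0$:

* **(BG)** Bishop–Gromov: $\mathrm{vol}(B_R(x))/R^n$ is nonincreasing in $R$. In polar coordinates at $x$ with volume density $J(l)$ in a fixed direction, $J(l)/l^{n-1}$ is nonincreasing up to the cut point.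
* **(Bo)** Bochner: if $h$ is harmonic, then $\Delta|\nabla h|^2=2|\mathrm{Hess}\,h|^2+2\mathrm{Ric}(\nabla h,\nabla h)\ge2|\mathrm{Hess}\,h|^2$.
* **(MV)** Mean value inequality (Li–Schoen): $v(x)\le \frac{C(n)}{\mathrm{vol}(B_R(x))}\int_{B_R(x)}v$ for a continuous weakly subharmonic $v\ge0$ defined near $\overline B_R(x)$.
* **(AG)** Abresch–Gromoll (J. AMS 1990), $n\ge3$: let $l$ be the distance from $x$ to a minimal geodesic from $q_-$ to $q_+$, and $L=\min d(x,q_\pm)$. If $l\le L/2$, then
$$e(x):=d(x,q_-)+d(x,q_+)-d(q_-,q_+)\le C(n)\,(l^n/L)^{1/(n-1)}.$$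
For $n=2$ apply this in $M\times\mathbb R$ at the points $(x,0),(q_\pm,0)$. So for all $n\ge2$ it holds with $n$ replaced by $m=\max(n,3)$.
* **(CC1)** Cheeger–Colding (Ann. of Math. 1996): a pGH limit of complete $n$-manifolds with $\mathrm{Ric}\ge0$ that contains a line is isometric to $\mathbb R\times Y$.
* **(CC2)** Cheeger–Colding (loc. cit.); in this form Cheeger–Naber (Ann. of Math. 2015), Lemma 1.21(1): let $u_i:B_4(y_i)\to\mathbb R$ be harmonic, $u_i(y_i)=0$, $\sup|\nabla u_i|\le1+\delta_i$, and let the mean over $B_4(y_i)$ of $\big||\nabla u_i|^2-1\big|$ plus the mean of $|\mathrm{Hess}\,u_i|^2$ be at most $\delta_i\to0$. Then there are metric spaces $K_i$ and maps $f_i:B_2(y_i)\to K_i$ such that $(u_i,f_i):B_2(y_i)\to\mathbb R\times K_i$ distorts distances by at most $\delta_i'\to0$.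

By (BG), sequences of pointed complete $n$-manifolds with $\mathrm{Ric}\ge0$ are precompact for pGH convergence (Gromov), and the limits are proper geodesic spaces. Minimal geodesics, rays and normalized 1-Lipschitz functions subconverge (Arzelà–Ascoli).

For a Borel function $F\ge0$ let $S_F(x,y)=\int_{\sigma_{xy}}F$, where $\sigma_{xy}$ is the minimal geodesic from $x$ to $y$. It is unique for a.e. pair, because cut loci are null.

**Lemma 2.1 (segment inequality).** For bounded measurable $X\subset M$ and $R>0$,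
$$\iint_{x,y\in X,\ d(x,y)<R}S_F(x,y)\,dx\,dy\le 2^nR\int_X\Big(\int_{B_R(x)}F\Big)dx .\tag{SI}$$

*Proof.* Fix $x$ and use polar coordinates at $x$. For $l/2\le u\le l$, (BG) gives $J(l)\le(l/u)^{n-1}J(u)\le2^{n-1}J(u)$ along each direction. So the integral over $y\in B_R(x)$ of $\int F$ over the half of $\sigma_{xy}$ nearer to $y$ is at most
$$2^{n-1}\int\!\!\int\!\!\int_{u\le l\le\min(2u,R)}F(u)J(u)\,dl\,du\,d\vartheta\le2^{n-1}R\int_{B_R(x)}F .$$
Integrate over $x\in X$. The other half is treated by exchanging $x$ and $y$. $\square$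

## 3. Volumes of the slabs of $b$, and $b\sim d(o,\cdot)$

**Forward rays.** For every $x$ there is a ray $\gamma_x$ from $x$ with $b(\gamma_x(t))=b(x)+t$. Indeed let $\gamma_x$ be a limit of minimal geodesics $c_j$ from $x$ to $\gamma(R_j)$, $R_j\to\infty$. Then $b_{R_j}(c_j(t))=b_{R_j}(x)+t$, and $b_{R_j}\to b$ locally uniformly. Consequently $|\nabla b|=1$ wherever $b$ is differentiable: at most $1$ by the Lipschitz bound, at least $1$ along $\gamma_x$. Level sets of $b$ are null sets, since the gradient of a Lipschitz function vanishes a.e. on a level set.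

There are no backward rays in general. This asymmetry is the source of all difficulties below.

**Subharmonicity.** Laplacian comparison gives $\Delta b_R\ge-(n-1)/d(\cdot,\gamma(R))$ in the distribution sense, and on compact sets the right side tends to $0$. So $\Delta b\ge0$, thus $\Delta b$ is a Radon measure, and by mollification
$$\int\langle\nabla b,\nabla\varphi\rangle=-\int\varphi\,d\Delta b\quad\text{for compactly supported Lipschitz }\varphi.\tag{3.1}$$

**Lemma 3.1 (transport).** Let $B$ be bounded measurable, $t\ge0$, $\theta\in(0,1)$. There is a measurable $B'\subset\{d(\cdot,B)\le t\}$ with $\mathrm{vol}(B')\ge(1-\theta)\mathrm{vol}(B)$ and $\inf_Bb+t-\theta\le b\le\sup_Bb+t+\theta$ on $B'$.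

*Proof.* Move the points of $B$ outside the (null) cut locus of $\gamma(R)$ by the distance $t$ along the minimal geodesic to $\gamma(R)$. In polar coordinates at $\gamma(R)$ this is $l\mapsto l-t$, which is injective with Jacobian $J(l-t)/J(l)\ge((l-t)/l)^{n-1}$, where $l=d(\cdot,\gamma(R))$. The function $b_R$ increases by exactly $t$. Take $R$ so large that $l>t$ and the Jacobian is at least $1-\theta$ on $B$, and that $b-\theta\le b_R\le b$ on the bounded set $\{d(\cdot,B)\le t\}$. If $x$ goes to $y$, then $b(y)\ge b_R(y)=b_R(x)+t\ge b(x)+t-\theta$ and $b(y)\le b_R(y)+\theta=b_R(x)+t+\theta\le b(x)+t+\theta$. $\square$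

**Lemma 3.2 (slab volumes).** For all $s\in\mathbb R$, $w>0$: $\mathrm{vol}\{s\le b\le s+w\}\le Vw$, and this volume is nondecreasing in $s$.

*Proof.* Let $B\subset\{s\le b\le s+w\}\cap B_{C'}(o)$ be measurable. Transport it by $t_k=k(w+3\theta)$, $k=0,\dots,N$. The $k$-th image lies in $\{s+t_k-\theta\le b\le s+w+t_k+\theta\}$. These slabs have width $w+2\theta$ and spacing $w+3\theta$, so the images are disjoint. They lie in $B_{C'+t_N+1}(o)$. Hence $(N+1)(1-\theta)\mathrm{vol}(B)\le\mathrm{vol}(B_{C'+t_N+1}(o))$. Divide by $t_N$ and let $N\to\infty$: $(1-\theta)\mathrm{vol}(B)\le V(w+3\theta)$. Let $\theta\to0$, then $C'\to\infty$. For monotonicity, let $s<s'$ and transport $\{s\le b\le s+w\}\cap B_{C'}(o)$ by $s'-s$; the image lies in $\{s'-\theta\le b\le s'+w+\theta\}$. Let $\theta\to0$ (the volumes are finite), then $C'\to\infty$. $\square$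

So $F(s)=\mathrm{vol}\{0\le b\le s\}$ is Lipschitz on $[0,\infty)$ with $F(s+w)-F(s)$ nondecreasing in $s$; that is, $F$ is convex. Let $a$ be its right derivative, nondecreasing with supremum $A\le V$. As $\{0<b<s\}$ is open and contains $\gamma(s/2)$, $F(s)>0=F(0)$, so $A>0$. We obtain:
$$\mathrm{vol}\{s\le b\le s+w\}\le Aw\quad(s\in\mathbb R,\ w>0),\tag{3.2}$$
for $s<0$ by monotonicity; the image of $\mathrm{vol}$ under $b$ on $(0,\infty)$ is $a(s)\,ds$; and, since $B_R(z)\subset\{|b-b(z)|\le R\}$,
$$\mathrm{vol}(B_R(z))\le2AR\quad\text{for all }z\in M,\ R>0.\tag{3.3}$$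
In Example 1.3, $a=2\pi\varphi$ and $A=2\pi$.

**Lemma 3.3.** $\mathrm{vol}(B_r(o)\cap\{0\le b\le r\})\ge(1-o(1))Ar$ as $r\to\infty$. Hence $\mathrm{vol}(\{0\le b\le r\}\setminus B_r(o))=o(r)$, and $\mathrm{vol}(B_r(o))\ge Ar/2$ for large $r$.

*Proof.* Let $\theta\in(0,\frac14)$. Pick $s\ge1$ with $a(s)\ge(1-\theta)A$; then $\mathrm{vol}\{s\le b\le s+1\}\ge(1-\theta)A$, and there is a measurable $B\subset\{s\le b\le s+1\}\cap B_{C'}(o)$ with $\mathrm{vol}(B)\ge(1-2\theta)A$. Transport it by $t_k=k(1+3\theta)$ for all $k\ge0$ with $t_k\le r-C'-1$. As before the images are disjoint, each of volume at least $(1-\theta)(1-2\theta)A$. They lie in $B_r(o)$, where $b\le d(o,\cdot)<r$, and in $\{b\ge s-\theta\}\subset\{b\ge0\}$. There are at least $(r-C'-1)/(1+3\theta)$ of them. Let $r\to\infty$, then $\theta\to0$. The second claim follows from $F(r)\le Ar$. $\square$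

**Lemma 3.4.** $b(x)/d(o,x)\to1$ as $x\to\infty$. In particular each $\{b\le t\}$ is compact, so every $\Sigma_s$ is compact and the supremum in $D(s)$ is attained for $s>0$.

*Proof.* Let $0<\eta<1/8$.

**Step 1: a forbidden range for the ratio.** For $r\ge R_\eta$ there is no $x$ with $d(o,x)=r$ and $\eta r\le b(x)\le(1-2\eta)r$. Otherwise put $r'=(1-\eta/2)r$. On $B_{\eta r/4}(x)$ we have $0\le b\le(1-\frac74\eta)r\le r'$ and $d(o,\cdot)\ge(1-\frac\eta4)r\ge r'$. So by Lemma 3.3 this ball has volume $o(r)$. But (BG) gives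
$$\mathrm{vol}(B_{\eta r/4}(x))\ge(\eta/8)^n\mathrm{vol}(B_{2r}(x))\ge(\eta/8)^n\mathrm{vol}(B_r(o))\ge(\eta/8)^nAr/2 ,$$
a contradiction for $r$ large.

**Step 2: low ratios produce a line.** Suppose $x_i\to\infty$ with $b(x_i)<(1-2\eta)d(o,x_i)$. By Step 1, $b(x_i)<\eta\,d(o,x_i)$ for $i$ large. Along $\gamma_{x_i}$ we have, for $t$ large, $1\ge b/d(o,\cdot)\ge(b(x_i)+t)/(d(o,x_i)+t)\to1$. The ratio is continuous away from $o$, starts below $\eta$, ends above $1-2\eta$, and by Step 1 cannot take values in $[\eta,1-2\eta]$ outside $\overline B_{R_\eta}(o)$. So $\gamma_{x_i}$ meets $\overline B_{R_\eta}(o)$ at a time $t_i\ge d(o,x_i)-R_\eta\to\infty$. The reparametrized rays $\gamma_{x_i}(t_i+\cdot)$, minimizing on $[-t_i,\infty)$, subconverge to a line, which $M$ does not contain. As $\eta$ is arbitrary and $b\le d(o,\cdot)$, the ratio tends to $1$. $\square$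

**Lower volume bound.** If $s$ is large and $b(x)=s$, then $d(o,x)\le1.01s$, so $B_{3s}(x)\supset B_s(o)$, and (BG) with Lemma 3.3 gives
$$\mathrm{vol}(B_{\lambda s}(x))\ge c\lambda^nAs\quad(\lambda\in(0,1]).\tag{3.4}$$

## 4. Small clusters produce a line

A first attempt: join $p$ to $o$ by a minimal geodesic and continue from $p$ by the forward ray $\gamma_p$. The excess of this broken curve is
$$d(o,p)+t-d(o,\gamma_p(t))\le d(o,p)+t-b(\gamma_p(t))=d(o,p)-b(p).$$
For a line in the limit we need it to tend to $0$, and Lemma 3.4 only says that it is $o(d(o,p))$. The geodesic that comes into $p$ from $o$ and the ray that leaves $p$ have no reason to fit together.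

The repair is to start earlier. Take a point $p^-$ behind $p$ and its own forward ray, which is honestly minimizing. It need not pass through $p$, but it crosses $\Sigma_{b(p)}$ near $p$, and how near is what $D$ measures.

**Proposition 4.1.** For $p$ with $s=b(p)$ large and $D(s)\le s/100$ there are $q_\pm\in M$ with $d(p,q_\pm)\ge.04s$ and
$$d(p,q_-)+d(p,q_+)-d(q_-,q_+)\le C\Big(\frac{D(s)^m}{s}\Big)^{\frac1{m-1}},\qquad m=\max(n,3).\tag{4.1}$$

*Proof.* Let $p^-$ be the point at distance $s/20$ from $p$ on a minimal geodesic from $o$ to $p$. Then $b(p^-)\ge b(p)-.05s=.95s$ and $b(p^-)\le d(o,p^-)=d(o,p)-.05s\le.96s$. So $\tau:=s-b(p^-)\in[.04s,.05s]$, and $z=\gamma_{p^-}(\tau)$ lies in $\Sigma_s$. As $d(z,p)\le\tau+.05s\le.1s\le s/5$, we get $d(z,p)\le D(s)$. Put $q_-=p^-$ and $q_+=\gamma_{p^-}(2\tau)$. Then $p$ is within $D(s)$ of the minimal geodesic $\gamma_{p^-}|_{[0,2\tau]}$ from $q_-$ to $q_+$. Moreover $d(p,q_-)=.05s$ and $d(p,q_+)\ge b(q_+)-b(p)=b(p^-)+2\tau-s=\tau\ge.04s$. Since $D(s)\le.01s\le\frac12(.04s)$, (AG)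 applies. $\square$

**Proposition 4.2.** Let $\lambda_i>0$ and $p_i,q^i_\pm\in M$ with $d(p_i,q^i_\pm)/\lambda_i\to\infty$ and $e_i/\lambda_i\to0$, where $e_i=d(p_i,q_-^i)+d(p_i,q_+^i)-d(q^i_-,q^i_+)$. Then every pGH limit of $(M,\lambda_i^{-1}d,p_i)$ splits off a line.

*Proof.* Measure lengths in $\lambda_i^{-1}d$. Let $c^i_\pm$ be minimal unit speed geodesics from $p_i$ to $q^i_\pm$. For fixed $u$ and $i$ large, the triangle inequality gives
$$2u\ge d(c^i_-(u),c^i_+(u))\ge d(q_-^i,q_+^i)-(d(p_i,q^i_-)-u)-(d(p_i,q^i_+)-u)=2u-e_i/\lambda_i ,$$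
where on the right the distances are the rescaled ones. After passing to a subsequence, $c^i_\pm$ converge to rays $c_\pm$ from the base point of the limit with $d(c_-(u),c_+(u))=2u$ for all $u$. For $u\le v$, $d(c_\mp(u),c_\pm(v))\ge2v-(v-u)=u+v$. So $c_-\cup c_+$ is a line. Rescaling preserves $\mathrm{Ric}\ge0$, and (CC1) applies. $\square$

So $D(s)=o(s^{1/m})$ implies Theorem A (take $\lambda_i=1$). How small must the distance $l$ to a long geodesic be? In the plane, at distance $l\le L$ from the midpoint of a segment of length $2L$, the excess is $2(\sqrt{L^2+l^2}-L)=2l^2/(\sqrt{L^2+l^2}+L)\ge 2l^2/(3L)$. With $l=\delta L$ this is at least $\frac23\delta^2L$, which can tend to infinity even when $\delta\to0$. So $D(s)=o(s)$ will not do. A compactness argument at scale $s$ gives only $o(s)$ (Section 6), and we must improve it to a power of $s$ as small as we like (Sections 7–9).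

## 5. The harmonic replacement of $b$ on a long slab

*Purpose.* The function $b$ is only Lipschitz. We replace it on $\{r<b<16r\}$ by a harmonic function $h$ with controlled Hessian. The estimate needed later is that $\nabla h-\nabla b$ is small in mean on every thin subslab, and not only on the whole slab.

Let $\omega(r)=1-a(r)/A+1/r\to0$ and $\Omega=\Omega_r=\{r<b<16r\}$, open and bounded. Always take $r$ so large that $\omega\le1$. In Example 1.3, $b$ is harmonic on $\{b>2\}$, and for $r\ge2$ everything below holds with $h=b$.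

**Step 1: the mass of $\Delta b$.** For $\chi\in C_c^\infty((0,\infty))$, $\chi(b)$ is Lipschitz with compact support. So by (3.1) and $|\nabla b|=1$ a.e.,
$$\int\chi(b)\,d\Delta b=-\int\chi'(b)\,d\mathrm{vol}=-\int\chi'(s)a(s)\,ds .$$
Take $0\le\chi\le1$ supported in $(r,16r)$, increasing, then equal to $1$, then decreasing. Since $a(r)\le a\le A$ on $(r,\infty)$, the right side is at most $A-a(r)$. Let $\chi\uparrow1$ on $(r,16r)$: $\Delta b(\Omega)\le A-a(r)\le A\omega$.

**Step 2: the function $h$.** The Poincaré inequality holds on $H_0^1(\Omega)$. Otherwise there are $u_j\in H^1_0(\Omega)$ with $\|u_j\|_{L^2}=1$, $\|\nabla u_j\|_{L^2}\to0$; extended by $0$ they converge in $L^2$ along a subsequence (Rellich) to a function on the connected manifold $M$ with zero gradient and norm $1$. It is constant and vanishes on $M\setminus\Omega$, which has positive measure, a contradiction. So minimizing the Dirichlet energy yields $h\in b+H^1_0(\Omega)$ harmonic (and smooth) in $\Omega$.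

We use: *if $0\le v\le w$, $w\in H^1_0(\Omega)$, $v\in H^1(\Omega)$, then $v\in H^1_0(\Omega)$.* Indeed let $\varphi_j\in C_c^\infty(\Omega)$, $\varphi_j\to w$ in $H^1$. Then $\min(\varphi_j^+,v)$ has compact support in $\Omega$, and it tends to $\min(w,v)=v$ in $H^1$, because lattice operations are continuous in $H^1$.

**Step 3: $b\le h\le16r$.** The function $(b-h)^+\in H^1_0(\Omega)$ is nonnegative. Nonnegative elements of $H^1_0$ are limits of nonnegative compactly supported Lipschitz functions, so it may be used as a test function in $\Delta(b-h)\ge0$. This gives $\int|\nabla(b-h)^+|^2\le0$, so $(b-h)^+=0$ by Poincaré. Next, $0\le(h-16r)^+\le h-b\in H^1_0(\Omega)$ because $b<16r$; so $(h-16r)^+\in H^1_0(\Omega)$. Testing $\Delta h=0$ with it gives $(h-16r)^+=0$.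

**Step 4: the energy of the difference.** Put $f=h-b$. It is locally Lipschitz, lies in $H^1_0(\Omega)$, and $0\le f\le15r$. Let $\mathcal N$ be the Borel null set where $b$ is not differentiable, and let $g=|\nabla h-\nabla b|$ on $\Omega\setminus\mathcal N$, $g=0$ elsewhere. With $\varphi_j\in C_c^\infty(\Omega)$, $\varphi_j\to f$ in $H^1$, the functions $\varphi_j'=\min(\varphi_j^+,f)$ are Lipschitz with compact support, $0\le\varphi_j'\le f$, and $\varphi_j'\to f$ in $H^1$. As $\int\langle\nabla h,\nabla f\rangle=0$,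
$$\int_\Omega g^2=-\int_\Omega\langle\nabla b,\nabla f\rangle=\lim_j\int\varphi'_j\,d\Delta b\le15rA\omega,\qquad \int_\Omega g\le15rA\sqrt\omega,\tag{5.1}$$
the second by Cauchy–Schwarz and $\mathrm{vol}(\Omega)\le15rA$. Since $|\nabla b|=1$ a.e., $\big||\nabla h|^2-1\big|\le g^2+2g$, so
$$\int_\Omega\big||\nabla h|^2-1\big|\le45rA\sqrt\omega .\tag{5.2}$$

**Lemma 5.1.** There is $\varepsilon=\varepsilon(r)=C\sqrt{\omega(r)}\to0$ with $\varepsilon\ge\sqrt{\omega}$ such that for $r$ large:

* (F1) $|\nabla h|^2\le1+\varepsilon$ on $\{2r\le b\le15r\}$;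
* (F2) $\displaystyle\int_{\{3r\le b\le14r\}}|\mathrm{Hess}\,h|^2\le CA\varepsilon/r$;
* (F3) for every interval $I\subset[2r,15r]$: $\displaystyle\int_{\{b\in I\}}g^2\le\varepsilon A|I|$, hence $\displaystyle\int_{\{b\in I\}}g\le\sqrt\varepsilon A|I|$.

*Proof of (F1).* By (Bo), $(|\nabla h|^2-1)_+$ is subharmonic. If $2r\le b(x)\le15r$, then $\overline B_{r/2}(x)\subset\Omega$ and $\mathrm{vol}(B_{r/2}(x))\ge cAr$ by (3.4). Apply (MV) and (5.2).

*Proof of (F3).* For $H\in C_c^\infty((r,16r))$ the function $H(b)$ is a compactly supported Lipschitz function in $\Omega$, so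
$$0=\int\langle\nabla h,\nabla(H(b))\rangle=\int\langle\nabla h,\nabla b\rangle H'(b).$$
Thus the image under $b$ of the finite signed measure $\langle\nabla h,\nabla b\rangle\,d\mathrm{vol}$ on $\Omega$ has zero distributional derivative on $(r,16r)$: it is $\Phi\,ds$ with a constant $\Phi$. In other words the flux of $\nabla h$ through the level sets of $b$ is constant. To find $\Phi$, use $\langle\nabla h,\nabla b\rangle\ge1-g$ a.e. and $\mathrm{vol}(\Omega)=\int_r^{16r}a\ge15rA(1-\omega)$:
$$15r\Phi=\int_\Omega\langle\nabla h,\nabla b\rangle\ge\mathrm{vol}(\Omega)-\int_\Omega g\ge15rA(1-\omega-\sqrt\omega)\ge15rA(1-2\sqrt\omega).$$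
For $I\subset[2r,15r]$, (F1) and $\mathrm{vol}\{b\in I\}\le A|I|$ give
$$\int_{\{b\in I\}}g^2=\int_{\{b\in I\}}\big(|\nabla h|^2+1-2\langle\nabla h,\nabla b\rangle\big)\le(2+C\sqrt\omega)A|I|-2A(1-2\sqrt\omega)|I|\le C\sqrt\omega A|I|.$$
Enlarge the constant in $\varepsilon$. The bound on $\int g$ is Cauchy–Schwarz.

*Proof of (F2).* Let $r$ be large so that $\varepsilon\le1/10$. Take $\phi\in C_c^\infty((2r,15r))$, $0\le\phi\le1$, $\phi=1$ on $[3r,14r]$, $|\phi'|\le C/r$, $|\phi''|\le C/r^2$. Let $\zeta=1+\varepsilon-|\nabla h|^2$; by (F1), $\zeta\in[0,2]$ on $\{2r\le b\le15r\}$, and by (Bo), $\Delta\zeta\le-2|\mathrm{Hess}\,h|^2$. Integrate by parts, and then use (3.1) with $\varphi=\phi'(b)\zeta$: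
$$2\int\phi(b)|\mathrm{Hess}\,h|^2\le-\int\phi(b)\Delta\zeta=\int\phi'(b)\langle\nabla b,\nabla\zeta\rangle=-\int\phi'(b)\zeta\,d\Delta b-\int\phi''(b)\zeta .$$
The first term is at most $\frac Cr A\omega$ by Step 1. The second is at most $\frac C{r^2}\int_{\{2r\le b\le15r\}}\zeta\le\frac C{r^2}(13rA\varepsilon+45rA\sqrt\omega)$. Since $\omega\le\sqrt\omega\le\varepsilon$, the sum is at most $CA\varepsilon/r$. $\square$

**Lemma 5.2.** For a.e. pair $(x,y)$ whose minimal geodesic stays in $\Omega$: $|f(x)-f(y)|\le S_g(x,y)$.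

*Proof.* By (SI) with $F=1_{\mathcal N}$, for a.e. pair the minimal geodesic meets $\mathcal N$ in length $0$. Along it $f$ is Lipschitz, and at points outside $\mathcal N$ its derivative is at most $g$ in absolute value. $\square$

Whenever $\varepsilon\le1/10$, $|\nabla h|\le1.1$ on $\{2r\le b\le15r\}$.

## 6. Blow-down: $D(s)=o(s)$

**Proposition 6.1.** $D(s)/s\to0$ as $s\to\infty$.

*Proof.* Otherwise there are $\delta_0>0$, $s_i\to\infty$ and $p_i,q_i\in\Sigma_{s_i}$ with $\delta_0s_i\le d(p_i,q_i)\le s_i/5$. Pass to a limit $(M,s_i^{-1}d,o)\to(Y,y_0)$, a proper geodesic space, and write $|y|=d(y_0,y)$ and $\Sigma^Y_t=\{|y|=t\}$. By Lemma 3.4, $b/s_i\to|\cdot|$ uniformly on bounded sets. Every $y\in Y$ is the origin of a ray along which $|\cdot|$ grows at unit speed, a limit of forward rays. Put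
$$d_\perp(z,z')=\sqrt{d(z,z')^2-(|z|-|z'|)^2}.$$

**Step 1: if $|y|=t>0$, then $d_\perp$ satisfies the triangle inequality on $B_{t/4}(y)$.** Take $y_i\in M$ converging to $y$, $8r=b(y_i)$ (so $r/s_i\to t/8$), $h$ as in Section 5, $u=(h-h(y_i))/r$. The ball $B_{4r}(y_i)\subset\{4r<b<12r\}$ has volume at least $cAr$. Scale the metric by $r^{-1}$. Then $|\nabla u|$ is the old $|\nabla h|$ and $|\mathrm{Hess}\,u|=r|\mathrm{Hess}\,h|$. By (F1), (5.2) and (F2), $\sup|\nabla u|\le1+\varepsilon$, the mean of $||\nabla u|^2-1|$ is at most $C\sqrt\omega$, and the mean of $|\mathrm{Hess}\,u|^2$ is at most $r^2\cdot\frac{CA\varepsilon/r}{cAr}=C\varepsilon$. So (CC2) applies and gives $f_i:B_2(y_i)\to K_i$. To avoid confusion, the letter $f$ without index remains $h-b$.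

Next we replace $u$ by $b$. *Claim: $\sup_{B_{2r}(y_i)}|f-f(y_i)|=o(r)$.* Fix $\theta\in(0,\frac14)$ and $z\in B_{2r}(y_i)$. Apply (SI) with $X=B_{3r}(y_i)$, $R=3r$, $F=g$. The balls $B_{3r}(x)$, $x\in X$, lie in $\{2r\le b\le14r\}$, where $\int g\le12\sqrt\varepsilon Ar$ by (F3); and $\mathrm{vol}(X)\le6Ar$. So
$$\iint_{B_{\theta r}(y_i)\times B_{\theta r}(z)}S_g\le Cr\cdot Ar\cdot\sqrt\varepsilon Ar ,$$
since the pairs here have distance less than $2.5r$. The domain has measure at least $c\theta^{2n}(Ar)^2$ by (3.4), and the geodesics involved stay within $2.75r$ of $y_i$, hence in $\Omega$. By Lemma 5.2 some pair $(x,x')$ in it has $|f(x)-f(x')|\le C_\theta\sqrt\varepsilon\,r$. As $|\nabla h|\le1.1$ and $b$ is 1-Lipschitz, $|f(y_i)-f(x)|\le3\theta r$ and $|f(z)-f(x')|\le3\theta r$. So $|f(z)-f(y_i)|\le C_\theta\sqrt\varepsilon\,r+6\theta r$ for all such $z$, and $\theta$ is arbitrary.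

Hence in (CC2) we may replace $u$ by $(b-b(y_i))/r$, with a new error $\delta_i'\to0$. With $d,b$ scaled by $r^{-1}$ and $z,z'\in B_2(y_i)$, this says that $\sqrt{(b(z)-b(z'))^2+d_{K_i}(f_iz,f_iz')^2}$ differs from $d(z,z')\le4$ by at most $\delta_i'$, so
$$\Big|d_{K_i}(f_iz,f_iz')^2-\big(d(z,z')^2-(b(z)-b(z'))^2\big)\Big|\le C\delta_i'.$$
Since $|\sqrt\alpha-\sqrt\beta|\le\sqrt{|\alpha-\beta|}$, $d_{K_i}(f_iz,f_iz')$ is within $\sqrt{C\delta_i'}$ of $\sqrt{d^2-(b-b')^2}$. The former satisfies the triangle inequality. In the limit, where the radius $2r$ becomes $t/4$, so does $d_\perp$ on $B_{t/4}(y)$.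

**Step 2: forward curves from nearby points of one level stay at constant distance.** *Let $z,z'\in\Sigma_t^Y$, $t>0$, $d(z,z')\le t/16$, and let $\alpha,\beta$ be 1-Lipschitz curves from $z,z'$ with $|\alpha(u)|=|\beta(u)|=t+u$. Then $d(\alpha(u),\beta(u))=d(z,z')$ for all $u\ge0$.* For $u\le t/16$ all points lie in $B_{t/4}(z)$. Moreover $d(z,\alpha(u))=u$: at most $u$ by the Lipschitz property, at least $u$ since $|\cdot|$ is 1-Lipschitz. So $d_\perp(z,\alpha(u))=0$, and likewise $d_\perp(z',\beta(u))=0$. By Step 1, applied in both directions, $d_\perp(\alpha(u),\beta(u))=d_\perp(z,z')$, and between points of equal level $d_\perp=d$. At level $t+t/16$ the hypothesis holds again; iterate with steps $t/16$. With $z=z'$: the forward curve from $z$ is unique.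

**Step 3: $\Sigma^Y_{t'}$ is finite for $t'>0$.** Let $0<t<t'$ and $w\in\Sigma_{t'}^Y$. A geodesic from $y_0$ to $w$ meets $\Sigma_t^Y$ in a point. Its part after that, followed by a ray from $w$ along which $|\cdot|$ grows at unit speed, is the forward curve of that point. So $\Sigma^Y_{t'}$ is the image of $\Sigma^Y_t$ under the forward map. By (BG), passed to the limit, $\overline B_t(y_0)\supset\Sigma_t^Y$ is covered by $N_0(n)$ sets of diameter at most $t/16$. By Step 2 the images of their intersections with $\Sigma^Y_t$ again have diameter at most $t/16$. So for every $t<t'$, $\Sigma^Y_{t'}$ is covered by $N_0$ sets of diameter at most $t/16$. Let $t\to0$: $\Sigma^Y_{t'}$ has at most $N_0$ points.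

**Step 4: distinct $z,z'\in\Sigma_1^Y$ have $d(z,z')\ge1/4$.** Suppose $\ell=d(z,z')\in(0,\frac14)$ and let $\mu$ be a midpoint. All three points lie in $B_{1/4}(z)$, so by Step 1 and $d_\perp\le d$,
$$\ell=d_\perp(z,z')\le d_\perp(z,\mu)+d_\perp(\mu,z')\le\ell/2+\ell/2 .$$
Equality forces $d_\perp(z,\mu)=d(z,\mu)$, i.e. $|\mu|=|z|=1$. Iterating with $z,\mu$ produces points of $\Sigma^Y_1$ at distances $\ell/2^k$ from $z$, infinitely many, contradicting Step 3.

The limits of $p_i,q_i$ lie in $\Sigma_1^Y$ and have distance in $[\delta_0,\frac15]$. This contradicts Step 4. $\square$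

Inserted in (4.1), Proposition 6.1 gives an excess of $o(s)$, and we need $o(1)$. The limit $Y$ carries no information below the scale $s$, so compactness stops here. What remains is to compare $D(s)$ with $D(s_1)$ at a level $s_1$ that is lower by a definite factor, with a multiplicative loss as close to $1$ as we like.

## 7. A cluster fills a definite share of a slab of its own thickness

*Purpose.* The comparison works with volume averages at the small scale $\rho=D(s)$. For that, balls of radius comparable to $\rho$ must have volume at least a constant times $A\rho$, which is the order of the upper bound (3.3).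

**Lemma 7.1.** There is $c_1=c_1(n)>0$ such that for $s$ large with $\rho:=D(s)>0$ and every $p\in\Sigma_s$: $\mathrm{vol}(B_{3\rho}(p))\ge c_1A\rho$. Hence $\mathrm{vol}(B_{\eta\rho}(p))\ge c_1(\eta/3)^nA\rho$ for $\eta\in(0,1)$.

*Proof.* By Proposition 6.1 we may assume $\rho\le s/1000$.

**Step 1: a big set behind $p$.** Let $p^-$ be the point at distance $s/20$ from $p$ on a minimal geodesic from $o$ to $p$. As in Section 4, $.95s\le b(p^-)\le.96s$. Let $U=B_{s/50}(p^-)$. Then $U\subset B_{.07s}(p)$, $b(U)\subset[.93s,.98s]$ and $\mathrm{vol}(U)\ge cAs$ by (3.4).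

**Step 2: a thin slice of it.** Put $w=\rho/2$. At most $.05s/w+2=.1s/\rho+2\le s/\rho$ of the intervals $[s-kw,s-(k-1)w)$ meet $[.93s,.98s]$. So for one such $k$ the set $U_k=U\cap\{s-kw\le b<s-(k-1)w\}$ has volume at least $cA\rho$. Since this interval meets $[.93s,.98s]$, $kw\ge.02s$ and $(k-1)w\le.07s$. So $t:=(k-1)w-w/4\in(0,.07s]$.

**Step 3: transport to just below $\Sigma_s$.** Transport $U_k$ by $t$ (Lemma 3.1) with $\theta\le\min(\frac12,\frac w8)$. The image $B'$ has volume at least $\frac c2A\rho$ and lies in $\{s-\frac54w-\theta\le b\le s-\frac14w+\theta\}\subset\{s-\rho\le b\le s\}$ and within $.14s$ of $p$.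

**Step 4: the definition of $D$ pulls $B'$ close to $p$.** If $z\in B'$, its forward ray reaches $\Sigma_s$ at some $z'$ with $d(z,z')=s-b(z)\le\rho$. Then $d(z',p)\le.14s+\rho\le s/5$, so $d(z',p)\le D(s)=\rho$, and $d(z,p)\le2\rho$. Thus $B'\subset B_{3\rho}(p)$. The last claim is (BG). $\square$

## 8. Carrying a cluster down by the flow of $-\nabla h$

**Proposition 8.1.** For each $\eta\in(0,\frac1{12})$ there is $s_\eta$ such that for all $s\ge s_\eta$ there is $s_1\in[\frac58s,\frac{13}{16}s]$ with $D(s)\le(1-6\eta)^{-1}D(s_1)$.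

The plan: take $p,q\in\Sigma_s$ with $d(p,q)=D(s)=\rho$ and flow points near $p$ and $q$ by $-\nabla h$ for a time comparable to $s$. The flow preserves volume, $b$ drops by about the elapsed time, and we want the distance of suitable pairs to change by much less than $\rho$. This would give two points at a lower level, at distance almost $\rho$.

What goes wrong if one does it naively? Let $E$ be a ball of radius $3\rho$ about $p$, with $\mathrm{vol}(E)\le 6A\rho$, and flow for a time $T=2r$. The distortion of distances, integrated over $E\times E$ and over time, is controlled by (SI) through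
$$C\rho\int_0^T\!\!\int_E F_{7\rho}(\psi_tx)\,dx\,dt,\qquad F=|\mathrm{Hess}\,h|,\quad F_{7\rho}(x)=\int_{B_{7\rho}(x)}F .$$
If we only use volume preservation at each time, $\int_EF_{7\rho}(\psi_tx)dx\le\int F_{7\rho}\le14A\rho\int F\le CA^2\rho\sqrt\varepsilon$, and we obtain $CA^2\rho^2r\sqrt\varepsilon$. To beat $\rho$ on most pairs we need an integral much smaller than $A^2\rho^2\cdot\rho$. So we lose a factor $r/\rho$, which is unbounded. The way out is that the moving set $\psi_t(E)$ passes through any given place only for a time of order $\rho$. Then $T$ is replaced by $10\rho$, and the factor is recovered. This is the occupation bound (8.1), and its proof uses (F3) at the scale $\rho$.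

*Proof of Proposition 8.1.* If $D(s)=0$ there is nothing to prove. Let $\rho=D(s)>0$ and $p,q\in\Sigma_s$ with $d(p,q)=\rho$. Put
$$r=s/8,\qquad T=2r,\qquad E=B_{3\rho}(p)\supset B_{\eta\rho}(p)\cup B_{\eta\rho}(q),$$
with $h,f,g,\mathcal N,\varepsilon=\varepsilon(r)$ as in Section 5. For $s$ large, $\rho\le r/1000$ (Proposition 6.1) and $|\nabla h|\le1.1$ on $\{2r\le b\le15r\}$. By (3.3), $\mathrm{vol}(E)\le6A\rho$. All functions below are measurable in their variables.

**Step 1: the flow.** Let $\psi_t$ be the flow of $-\nabla h$. On $E$, $|b-8r|\le3\rho$. While a trajectory is in $\{2r\le b\le15r\}$ it has speed at most $1.1$, so in time at most $T=2r$ it travels at most $2.2r$. Hence $\psi_t$ is defined on $E$ for $t\in[0,T]$ and $\psi_t(E)\subset\{5r\le b\le11r\}$. It is injective, and since $\Delta h=0$ it preserves volume.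

**Step 2: null sets.** Since $\psi_t$ preserves volume and $\mathcal N$ is null, Fubini shows that for a.e. $x\in E$, $\psi_tx\notin\mathcal N$ for a.e. $t\in[0,T]$. Let $E^0\subset E$ be the set of such $x$, of full measure. For $x\in E^0$ the Lipschitz function $t\mapsto b(\psi_tx)$ satisfies $\frac d{dt}b(\psi_tx)=-\langle\nabla b,\nabla h\rangle(\psi_tx)$ for a.e. $t$. Similarly, as $\psi_t\times\psi_t$ preserves measure, for a.e. $(x,y)\in E\times E$ the minimal geodesic between $\psi_tx$ and $\psi_ty$ is unique for a.e. $t\in[0,T]$.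

**Step 3: the occupation bound.** Let
$$E_g=\Big\{x\in E^0:\int_0^{10\rho}g(\psi_tx)\,dt\le\rho\Big\}.$$
For $t\le10\rho$, $\psi_t(E)\subset\{|b-s|\le3\rho+11\rho\}\subset\{|b-s|\le15\rho\}$. Volume preservation and (F3) for this thin slab give $\int_E\int_0^{10\rho}g(\psi_tx)\,dt\,dx\le10\rho\cdot30\sqrt\varepsilon A\rho$, so by Chebyshev
$$\mathrm{vol}(E\setminus E_g)\le300\sqrt\varepsilon A\rho .$$
Off $\mathcal N$ we have $|\nabla h|\ge1-g$, and hence $|\nabla h|^2\ge1-2g$ (trivially if $g\ge1$). So for $x\in E_g$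
$$h(x)-h(\psi_{10\rho}x)=\int_0^{10\rho}|\nabla h|^2(\psi_tx)\,dt\ge10\rho-2\rho=8\rho,$$
whereas the oscillation of $h$ on $E$ is at most $1.1\cdot6\rho=6.6\rho$. Suppose $z=\psi_tx=\psi_{t'}y$ with $x,y\in E_g$ and $t'-t>10\rho$. By injectivity $x=\psi_{t'-t}y$. Since $h$ does not increase along the flow, $h(x)\le h(\psi_{10\rho}y)\le h(y)-8\rho$, a contradiction. So for each $z$ the set $\{t\in[0,T]:z\in\psi_t(E_g)\}$ has diameter at most $10\rho$. Changing variables $z=\psi_tx$ and using Fubini, we get for Borel $G\ge0$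
$$\int_0^T\!\!\int_{E_g}G(\psi_tx)\,dx\,dt=\int G(z)\,\big|\{t\in[0,T]:z\in\psi_t(E_g)\}\big|\,dz\le10\rho\int_{\{5r\le b\le11r\}}G.\tag{8.1}$$

**Step 4: distances and $h$-differences under the flow.** For $x\ne y\in E_g$ let $\ell_t=d(\psi_tx,\psi_ty)$, $k_t=h(\psi_tx)-h(\psi_ty)$, and let $t^*$ be the first time with $|\ell_t-\ell_0|\ge\rho$, or $T$ if there is none in $[0,T]$. As $\ell_0<6\rho$, we have $\ell_t<7\rho$ for $t<t^*$, so minimal geodesics $\sigma$ from $\psi_tx$ to $\psi_ty$ lie in $\{4r\le b\le12r\}$. Flow such a $\sigma$ for small positive and negative times: the length of the resulting curve bounds $\ell$ from above, with equality at time $t$. So at each differentiability point of the Lipschitz function $\ell_t$ the derivatives agree, and first variation gives $\ell_t'=-\int_\sigma\mathrm{Hess}\,h(\sigma',\sigma')$. Also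
$$|k_t'|=\big||\nabla h|^2(\psi_tx)-|\nabla h|^2(\psi_ty)\big|\le2.2\int_\sigma|\mathrm{Hess}\,h| .$$
Let $F=|\mathrm{Hess}\,h|\,1_{\{4r\le b\le12r\}}$ and $F_{7\rho}(x)=\int_{B_{7\rho}(x)}F$. For each $t$ apply (SI) with $X=\psi_t(E_g)$, $R=7\rho$, and use volume preservation; then (8.1); then Fubini with $\mathrm{vol}(B_{7\rho}(z))\le14A\rho$:
$$\iint_{E_g^2}\int_0^{t^*}\!(|\ell'_t|+|k_t'|)\,dt\,dx\,dy\le C\rho\int_0^T\!\!\int_{E_g}F_{7\rho}(\psi_tx)\,dx\,dt\le C\rho^2\int_{\{5r\le b\le11r\}}F_{7\rho}\le CA\rho^3\int_{\{4r\le b\le12r\}}|\mathrm{Hess}\,h| .$$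
By Cauchy–Schwarz, (3.2) and (F2), the last integral is at most $(8Ar)^{1/2}(CA\varepsilon/r)^{1/2}=CA\sqrt\varepsilon$. So
$$\iint_{E_g^2}\int_0^{t^*}(|\ell'_t|+|k_t'|)\,dt\,dx\,dy\le CA^2\rho^3\sqrt\varepsilon .\tag{8.2}$$

**Step 5: bad pairs are rare.** We take $\varepsilon<1$. Each of the following subsets of $E\times E$ has measure at most $C\varepsilon^{1/4}A^2\rho^2$.

* $N_1$: $x\notin E_g$ or $y\notin E_g$. The measure is at most $2\cdot300\sqrt\varepsilon A\rho\cdot6A\rho$.
* $N_2$: $x,y\in E_g$ and $|\ell_T-\ell_0|>\varepsilon^{1/4}\rho$ or $|k_T-k_0|>\varepsilon^{1/4}\rho$. By (8.2) and Chebyshev, $\int_0^{t^*}(|\ell'|+|k'|)\le\varepsilon^{1/4}\rho$ off a set of the stated measure. Off this set $|\ell_{t^*}-\ell_0|\le\varepsilon^{1/4}\rho<\rho$, so no time with $|\ell_t-\ell_0|\ge\rho$ exists, $t^*=T$, and both bounds hold at $T$.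
* $N_3$: $|f(x)-f(y)|>\varepsilon^{1/4}\rho$. By (SI) with $X=E$, $R=6\rho$, and (F3) on $\{|b-s|\le9\rho\}$, $\iint_{E^2}S_g\le C\rho\cdot A\rho\cdot\sqrt\varepsilon A\rho$; use Lemma 5.2 and Chebyshev.
* $N_4$: $x,y\in E_g$ and one of them, say $x$, has $|b(\psi_Tx)-b(x)+T|>\varepsilon^{1/4}r$. For $x\in E_g$ and a.e. $t$, $|\frac d{dt}b(\psi_tx)+1|=|\langle\nabla b,\nabla b-\nabla h\rangle|\le g(\psi_tx)$. So (8.1) and (F3) give $\int_{E_g}|b(\psi_Tx)-b(x)+T|\,dx\le10\rho\cdot6\sqrt\varepsilon Ar$. By Chebyshev the bad $x$ have volume at most $60\varepsilon^{1/4}A\rho$; multiply by $2\,\mathrm{vol}(E)\le12A\rho$.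

Let $N=N_1\cup N_2\cup N_3\cup N_4$, of measure at most $C_0\varepsilon^{1/4}A^2\rho^2$ with $C_0=C_0(n)$.

**Step 6: many good points near $p$ and near $q$, whose images stay together.** We will need (SI) for the image pairs as well, and for that we need a set of images of diameter $O(\rho)$. Put $v_\eta=c_1(\eta/3)^n$. By Lemma 7.1, $B_{\eta\rho}(p)$ and $B_{\eta\rho}(q)$ have volume at least $v_\eta A\rho$. For $s$ large, $300\sqrt\varepsilon\le v_\eta/2$, so $\mathrm{vol}(B_{\eta\rho}(p)\cap E_g)\ge\frac{v_\eta}2A\rho$. Averaging over this set, choose $p^*$ in it with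
$$\mathrm{vol}\{y\in E:(p^*,y)\in N\}\le\frac{C_0\varepsilon^{1/4}A^2\rho^2}{v_\eta A\rho/2}=2C_0v_\eta^{-1}\varepsilon^{1/4}A\rho\le\frac{v_\eta}2A\rho\qquad(s\text{ large}).$$
Let $G=\{y\in E:(p^*,y)\notin N\}\subset E_g$. By definition of $N_2$, $d(\psi_Tp^*,\psi_Ty)\le6\rho+\varepsilon^{1/4}\rho$ for $y\in G$, so $\psi_T(G)\subset B_{8\rho}(\psi_Tp^*)$. The sets $P'=B_{\eta\rho}(p)\cap G$ and $Q'=B_{\eta\rho}(q)\cap G$ have volume at least $\frac{v_\eta}2A\rho$.

Let $N_5$ be the set of $(x,y)\in G\times G$ with $|f(\psi_Tx)-f(\psi_Ty)|>\varepsilon^{1/4}\rho$. Apply (SI) with $X=\psi_T(G)$, $R=16\rho$; for $x\in X$ we have $B_{16\rho}(x)\subset B_{24\rho}(\psi_Tp^*)\subset\{|b-b(\psi_Tp^*)|\le24\rho\}$, and (F3) bounds $\int g$ there by $48\sqrt\varepsilon A\rho$. Moreover $\mathrm{vol}(X)=\mathrm{vol}(G)\le6A\rho$. So $\iint_{X^2}S_g\le C\sqrt\varepsilon A^2\rho^3$. By Lemma 5.2, Chebyshev and volume preservation, $N_5$ has measure at most $C\varepsilon^{1/4}A^2\rho^2$.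

**Step 7: choosing the pair.** For $s$ large the measure of $N\cup N_5$ is less than $\frac{v_\eta^2}4A^2\rho^2\le|P'\times Q'|$. So there is $(p',q')\in P'\times Q'$ outside $N\cup N_5$. Let $p''=\psi_Tp'$, $q''=\psi_Tq'$, and let $s$ be so large that $\varepsilon^{1/4}\le\eta/10$.

* Since $|d(p',q')-\rho|\le2\eta\rho$ and $(p',q')\notin N_2$: $(1-3\eta)\rho\le d(p'',q'')\le(1+3\eta)\rho$.
* By $N_3$, $|h(p')-h(q')|\le|b(p')-b(q')|+|f(p')-f(q')|\le2\eta\rho+\varepsilon^{1/4}\rho$. By $N_2$, $|h(p'')-h(q'')|\le2\eta\rho+2\varepsilon^{1/4}\rho$. By $N_5$, $|b(p'')-b(q'')|\le2\eta\rho+3\varepsilon^{1/4}\rho\le3\eta\rho$.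
* By Step 1 and $N_4$, $5r\le b(p''),b(q'')\le8r+3\rho-2r+\varepsilon^{1/4}r\le6.5r$.

**Step 8: conclusion.** Let $s_1=\max(b(p''),b(q''))\in[5r,6.5r]=[\frac58s,\frac{13}{16}s]$. Move the lower of the two points along its forward ray to $\Sigma_{s_1}$, a distance at most $3\eta\rho$. We obtain two points of $\Sigma_{s_1}$ at distance in $[(1-6\eta)\rho,(1+6\eta)\rho]$, and $(1+6\eta)\rho\le2\rho\le s_1/5$. So these points compete in the definition of $D(s_1)$, and $D(s_1)\ge(1-6\eta)\rho$. All largeness conditions on $s$ depend only on $M$ and $\eta$. $\square$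

## 9. Power bounds for $D$, and the proof of Theorem A

**Corollary 9.1.** For every $\alpha>0$ there is $C_\alpha$ with $D(s)\le C_\alpha s^\alpha$ for all large $s$.

*Proof.* Choose $\eta\in(0,\frac1{12})$ with $(1-6\eta)^{-1}\le(16/13)^\alpha$. Let $s\ge s_\eta$ and $s_1$ be as in Proposition 8.1. Since $s_1\le\frac{13}{16}s$,
$$D(s)s^{-\alpha}\le\Big(\frac{16}{13}\Big)^\alpha D(s_1)\,s_1^{-\alpha}\Big(\frac{s_1}s\Big)^\alpha\le D(s_1)s_1^{-\alpha}.$$
Iterate as long as the level is at least $s_\eta$. Each step lowers it by a factor in $[\frac58,\frac{13}{16}]$, so we stop at some $s_k\in[\frac58s_\eta,s_\eta)$, where $D(s_k)\le s_k/5$. So $D(s)s^{-\alpha}\le s_k^{1-\alpha}/5$, which is bounded on that interval. $\square$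

**Proof of Theorem A.** The case of a line was done in Section 2. Otherwise let $p_i\to\infty$ and $s=b(p_i)$, so $s\sim d(o,p_i)\to\infty$ by Lemma 3.4. By Corollary 9.1, $D(s)\le s/100$ for large $s$. Proposition 4.1 gives $q^i_\pm$ with $d(p_i,q^i_\pm)\ge.04s$ and, for each $\alpha>0$ and $s$ large,
$$e_i\le C\Big(\frac{D(s)^m}s\Big)^{\frac1{m-1}}\le C'_\alpha\,s^{-\frac{1-m\alpha}{m-1}} .\tag{9.1}$$
Fix $\alpha<1/m$. Then $e_i\to0$, and Proposition 4.2 with $\lambda_i=1$ shows that every limit of $(M,g,p_i)$ splits off a line. $\blacksquare$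

So the answer to the question is yes, without any noncollapsing assumption.

## 10. Other scales and the diameter of the level sets: proof of Theorem B

**Part 2, splitting.** By Lemma 3.4, $b(p_i)\sim s_i$. Use the points $q^i_\pm$ of Proposition 4.1. Then $d(p_i,q^i_\pm)/\lambda_i\to\infty$ since $\lambda_i=o(s_i)$. Choose $\alpha>0$ with $\frac{1-m\alpha}{m-1}>\kappa$, which is possible because $\kappa<\frac1{m-1}$. By (9.1) and $\lambda_i\ge s_i^{-\kappa}$, $e_i/\lambda_i\to0$. Proposition 4.2 applies.

**Part 2, the limit is $\mathbb R$ if $\lambda_i\ge s_i^\alpha$.** Let $Z=\mathbb R\times K$ be a limit, and pass to a limit $b_\infty:Z\to\mathbb R$ of the 1-Lipschitz functions $(b-b(p_i))/\lambda_i$. We show that $b_\infty$ is injective. Let $b_\infty(z)=b_\infty(z')$ and take approximating points $z_i,z_i'\in M$. Their $b$-values differ by $o(\lambda_i)$. Move the lower one along its forward ray by this amount; now both lie in some $\Sigma_{t_i}$ with $t_i=b(p_i)+O(\lambda_i)\sim s_i$, at distance $O(\lambda_i)\le t_i/5$.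 So their distance is at most $D(t_i)\le Cs_i^{\alpha/2}=o(\lambda_i)$ by Corollary 9.1, and $z=z'$.

Thus $b_\infty:\mathbb R\times K\to\mathbb R$ is continuous and injective. As $Z$ is geodesic, so is $K$. If $K$ had two points it would contain a nontrivial segment, and we would get a continuous injection of a rectangle into $\mathbb R$. This is impossible: the rectangle minus a suitable point is connected, but its image would be an interval minus an interior point. So $K$ is a point and $Z=\mathbb R$.

**Part 1.** By Corollary 9.1 it suffices to show that for $S$ large any two points of $\Sigma_S$ have distance at most $S/5$, i.e. that $\Sigma_S$ has only one cluster. The idea is to carry clusters from high levels down to $\Sigma_S$ in a locally constant manner, and then to use that $M$ has one end.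

Take $S$ so large that $D(s)\le.01s$ for all $s\ge S$ and $d(o,x)\le1.01\,b(x)$ on $\{b\ge S\}$. For $s\ge S$ write $p\approx q$ on $\Sigma_s$ if $d(p,q)\le s/5$, equivalently $d(p,q)\le D(s)\le.01s$. This is an equivalence relation.

**Step 1: a local projection to clusters.** Let $s\ge S$ and $b(x)\in[s,1.02s]$. A minimal geodesic from $o$ to $x$ meets $\Sigma_s$ at some $u$, and $d(u,x)=d(o,x)-d(o,u)\le d(o,x)-s\le(1.01\cdot1.02-1)s\le.031s$. Let $c_s(x)$ be the class of $u$. If $x,x'$ are two such points with $d(x,x')\le.011s$, the corresponding $u,u'$ satisfy $d(u,u')\le.073s\le s/5$. With $x=x'$ this shows that $c_s$ is well defined; in general it shows that $c_s$ is locally constant, and constant on classes of $\Sigma_t$ for $t\in[s,1.02s]$, because $D(t)\le.01t\le.011s$. If $b(x)=s$, then $d(u,x)\le.031s$ shows that $c_s(x)$ is the class of $x$.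

**Step 2: a global projection.** Let $S_j=1.02^jS$. On $\{S_j\le b\le S_{j+1}\}$ define $\mathcal C$ as $c_{S_j}$ followed by the induced maps of classes $\Sigma_{S_j}\to\Sigma_{S_{j-1}}\to\dots\to\Sigma_S$, where $\Sigma_{S_i}\to\Sigma_{S_{i-1}}$ is induced by $c_{S_{i-1}}$. On the overlap $b(x)=S_{j+1}$ the definition from above starts with $c_{S_{j+1}}(x)$, the class of $x$, and then applies the map induced by $c_{S_j}$, which gives $c_{S_j}(x)$; so the two definitions agree. Hence $\mathcal C$ is well defined and locally constant on $\{b\ge S\}$, with values in the classes of $\Sigma_S$, and on $\Sigma_S$ it is the class map.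

**Step 3: one end.** Each component of $\{b>S\}$ is unbounded, since it contains the forward rays of its points. The set $\{b\le S\}$ is compact and $M$ has one end, so $\{b>S\}$ is connected and $\mathcal C$ is constant on it. A forward ray that starts on $\Sigma_S$ enters $\{b>S\}$ at once; by local constancy $\mathcal C$ takes on $\Sigma_S$ the same constant value. So there is one class, and $\operatorname{diam}\Sigma_S\le D(S)\le C_\alpha S^\alpha$ for large $S$.

**Part 3.** Let $(Y,y_0)$ be any limit of a subsequence of $(M,\lambda_i^{-1}d,o)$. By Lemma 3.4, $b/\lambda_i$ converges to $|\cdot|=d(y_0,\cdot)$. If $|y|=|y'|>0$, take approximating points and equalize their levels along a forward ray, moving by $o(\lambda_i)$. Both lie in some $\Sigma_{t_i}$ with $t_i\sim|y|\lambda_i$, so by Part 1 with exponent $\frac12$ their distance is at most $Ct_i^{1/2}=o(\lambda_i)$. Hence $y=y'$, and $|\cdot|$ is injective on $Y$. As $Y$ is an unbounded geodesic space, $|\cdot|$ is onto $[0,\infty)$. For $u<v$ a geodesic from $y_0$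 to the point at level $v$ passes through the unique point at level $u$, so these points have distance $v-u$. Thus $|\cdot|$ is an isometry onto $[0,\infty)$, and the limit does not depend on the subsequence. The points $p_i$ converge to the point at distance $\lim s_i/\lambda_i=c$ from $y_0$. So $(M,\lambda_i^{-1}d,p_i)\to([0,\infty),c)$. The half-line contains no line, because an isometric embedding of $\mathbb R$ into $\mathbb R$ is onto; so it does not split off a line. $\blacksquare$
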